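# Positive disjoint sequences suffice: lattice strictly singular operators are disjointly strictly singular

## 1. An operator on $\ell_2$ that preserves differences

Let $E=\ell_2$ with the coordinatewise order, and write its unit vector basis as $f_1,g_1,f_2,g_2,\dots$. Let $X=\ell_2$ with unit vector basis $e_1,e_2,\dots$, and put
$$u_i=\tfrac12(e_{2i-1}+e_{2i}),\qquad v_i=\tfrac12(e_{2i-1}-e_{2i}).$$
Define $T:E\to X$ by
$$Tf_{2i-1}=Tf_{2i}=u_i,\qquad Tg_{2i-1}=-v_i,\qquad Tg_{2i}=v_i .$$
The vectors $u_i,v_i$ are pairwise orthogonal with $\|u_i\|^2=\|v_i\|^2=\frac12$. Hence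
$$\|T(\alpha f_{2i-1}+\alpha'f_{2i}+\beta g_{2i-1}+\beta'g_{2i})\|^2=\tfrac12\bigl((\alpha+\alpha')^2+(\beta'-\beta)^2\bigr)\le\alpha^2+\alpha'^2+\beta^2+\beta'^2,$$
and $\|T\|\le1$, because different $i$ have orthogonal images.

Consider the differences $x_k=f_k-g_k$. They have disjoint supports, and
$$Tx_{2i-1}=u_i+v_i=e_{2i-1},\qquad Tx_{2i}=u_i-v_i=e_{2i}.$$
So $Tx_k=e_k$, while $\|\sum a_kx_k\|=\sqrt2\,(\sum a_k^2)^{1/2}$. Thus $T$ is an isomorphism from the closed span of $(x_k)$ onto $\ell_2$.

The vectors $x_k$ are neither positive nor negative. Is there also a *positive* disjoint sequence whose span $T$ preserves? Two natural candidates fail. On the span of the positive parts $f_k$ the operator is not even injective, since $T(f_{2i-1}-f_{2i})=0$. The negative parts fail too: $T(g_{2i-1}+g_{2i})=0$. But the mixed sequence $f_1,g_2,f_3,g_4,\dots$ works: its images are $u_1,v_1,u_2,v_2,\dots$, an orthogonal sequence of vectors of norm $1/\sqrt2$.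

So here the answer is yes, after some choosing of signs. The subject of the lecture is whether this is an accident. If a bounded operator on a Banach lattice preserves the span of some disjoint sequence, must it preserve the span of some *positive* disjoint sequence?

## 2. Disjointly and lattice strictly singular operators

All scalars are real. In a Banach lattice we write $x=x^+-x^-$ and $|x|=x^++x^-$. Vectors $x,y$ are *disjoint* if $|x|\wedge|y|=0$. We use the following textbook facts.

- $|x|\le|y|$ implies $\|x\|\le\|y\|$; in particular $\|\,|x|\,\|=\|x\|$.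
- $2x^+=|x|+x$ and $2x^-=|x|-x$; the vectors $x^+$ and $x^-$ are disjoint.
- If $x_1,\dots,x_m$ are pairwise disjoint, then $\bigl|\sum a_kx_k\bigr|=\sum|a_k||x_k|$. So $\|\sum a_kx_k\|$ depends only on the $|a_k|$ and increases with them.
- If $(x_k)$ is pairwise disjoint, all the vectors $x_k^+,x_k^-$ together are pairwise disjoint.

We write $[x_n]$ for the closed linear span of $(x_n)$. For a bounded operator, "$T|_Y$ is an isomorphism" means an isomorphism onto its image, that is, $\|Ty\|\ge\delta\|y\|$ on $Y$ for some $\delta>0$. It is enough to have this inequality on a dense subspace of $Y$. We say then that $T$ is *bounded below* on $Y$.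

**Definition.** Let $E$ be a Banach lattice, $X$ a Banach space, $T:E\to X$ bounded.

$T$ is *disjointly strictly singular* (DSS) if there is no infinite sequence $(x_n)$ of nonzero pairwise disjoint vectors in $E$ such that $T|_{[x_n]}$ is an isomorphism.

$T$ is *lattice strictly singular* (LSS) if $T|_S$ is not an isomorphism for any infinite-dimensional closed sublattice $S\subset E$. Equivalently, there is no infinite sequence $(x_n)$ of nonzero, *positive*, pairwise disjoint vectors such that $T|_{[x_n]}$ is an isomorphism.

The equivalence in the second definition rests on two facts. First, the span of a positive disjoint sequence is a sublattice, because $|\sum a_nx_n|=\sum|a_n|x_n$ stays in the span; its closure is a sublattice by continuity of the lattice operations. Second, every infinite-dimensional closed sublattice contains an infinite sequence of nonzero positive pairwise disjoint vectors, which is a textbook fact.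

**Example.** The inclusion $J:L_2[0,1]\to L_1[0,1]$ is DSS. If $(x_n)$ is disjoint and normalized in $L_2$ with supports $A_n$, then $\|x_n\|_1\le|A_n|^{1/2}\to0$ by Cauchy–Schwarz and $\sum|A_n|\le1$, so $J$ is not bounded below on $[x_n]$. Yet by Khintchine's inequality $J$ is an isomorphism on the closed span of the Rademacher functions. So it matters that only disjoint sequences are tested. The operator of Section 1 is neither DSS nor LSS.

DSS implies LSS, since LSS tests fewer sequences. The question, from Julio Flores, Jordi López-Abad, Pedro Tradacete, "Banach lattice versions of strict singularity", arXiv:1410.4752 (2014), is whether LSS implies DSS. The answer is yes, in a localized form.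

**Theorem 1.** Let $E$ be a Banach lattice, $X$ a Banach space, $T:E\to X$ bounded, and let $(x_k)$ be nonzero pairwise disjoint vectors such that $T|_{[x_k]}$ is an isomorphism. Then there are pairwise disjoint nonempty finite sets $\Theta_j\subset\mathbb N$, scalars $c_k>0$ and signs $\sigma(k)\in\{+,-\}$ such that the vectors
$$w_j=\sum_{k\in\Theta_j}c_k\,x_k^{\sigma(k)}\qquad(j\in\mathbb N)\tag{1}$$
are nonzero, positive and pairwise disjoint, and $T|_{[w_j]}$ is an isomorphism.

**Corollary 2.** For every Banach lattice $E$, every Banach space $X$ and every bounded $T:E\to X$: $T$ is LSS if and only if $T$ is DSS.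

*Proof of Corollary 2 from Theorem 1.* If $T$ is not DSS, Theorem 1 gives a positive disjoint sequence $(w_j)$ of nonzero vectors with $T|_{[w_j]}$ an isomorphism, so $T$ is not LSS. The other implication was noted above. $\square$

Theorem 1 says more than Corollary 2. The positive sequence is found inside the lattice generated by the given $(x_k)$, it is built from finite blocks, and it uses only one of $x_k^+,x_k^-$ for each $k$.

## 3. Three cases that need no new tool

**Infinitely many $x_k$ of one sign.** If $x_k^-=0$ for infinitely many $k$, take these $x_k=x_k^+$ as the $w_j$. If $x_k^+=0$ for infinitely many $k$, take the vectors $x_k^-=-x_k$. In both cases $[w_j]\subset[x_k]$, and we are done.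

**Diagonal operators.** Let $E=X=\ell_p$ with $1\le p<\infty$, name the basis of $E$ as in Section 1, put $x_k=f_k-g_k$, and let $Tf_k=\alpha_ke_k$, $Tg_k=\beta_ke_k$ with bounded $\alpha_k,\beta_k$. Then $Tx_k=(\alpha_k-\beta_k)e_k$, so $T|_{[x_k]}$ is an isomorphism exactly when $\gamma=\inf_k|\alpha_k-\beta_k|>0$. In that case $\max(|\alpha_k|,|\beta_k|)\ge\gamma/2$ for every $k$. Choosing $\sigma(k)$ accordingly, $T$ is an isomorphism on $[x_k^{\sigma(k)}]$.

**Spans of $\ell_1$ type.** Suppose $(x_k)$ is bounded and equivalent to the unit vector basis of $\ell_1$. Then so is $(Tx_k)$. If neither $(Tx_k^+)_{k\in I}$ nor $(Tx_k^-)_{k\in I}$ had a subsequence equivalent to the $\ell_1$ basis, for any infinite $I$, then Rosenthal's $\ell_1$ theorem, applied twice, would give a subsequence along which both $Tx_k^+$ and $Tx_k^-$ are weakly Cauchy. Along it $Tx_k$ would be weakly Cauchy, which is impossible for a sequence equivalent to the $\ell_1$ basis: a functional with alternating values $\pm1$ on that subsequence exists by Hahn–Banach. So, say, $(Tx_{k_i}^+)_i$ is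 equivalent to the $\ell_1$ basis, and
$$\Bigl\|\sum a_iTx_{k_i}^+\Bigr\|\ge c\sum|a_i|\ge c'\Bigl\|\sum a_ix_{k_i}^+\Bigr\| .$$

In general there is no such structure. What always holds is $\|Tx_k^+\|+\|Tx_k^-\|\ge\delta\|x_k\|$, but a lower bound on individual images says nothing about spans.

## 4. Two operators on $c_{00}$, and signs that do not match

From now on we prove Theorem 1. Let $(x_k)$ and $T$ be as there, with
$$\|Tx\|\ge\delta\|x\|\ \text{ on }[x_k],\qquad M=\|T\|,\qquad\delta>0,$$
and **suppose that the conclusion fails**: $T$ is not an isomorphism on $[w_j]$ for any sequence $(w_j)$ of the form (1). By the first case of Section 3, only finitely many $k$ have $x_k^+=0$ or $x_k^-=0$. Discard them and relabel, so that $x_k^+\ne0\ne x_k^-$ for all $k$. Then every choice of disjoint nonempty finite $\Theta_j$, of $c_k>0$ and of signs gives a legitimate sequence (1).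

Transfer everything to $c_{00}$, the space of finitely supported real sequences. For $a\in c_{00}$ put
$$\|a\|=\Bigl\|\sum_k|a_k||x_k|\Bigr\|_E,\qquad Da=T\Bigl(\sum_ka_kx_k\Bigr),\qquad Sa=T\Bigl(\sum_ka_k|x_k|\Bigr).$$
By disjointness $\|a\|=\|\sum a_kx_k\|_E=\|\sum a_k|x_k|\,\|_E$. So $\|\cdot\|$ is a norm, it is invariant under changes of signs of coordinates, it is monotone in the $|a_k|$, and
$$\|Da\|\ge\delta\|a\|,\qquad\|Sa\|\le M\|a\|\qquad(a\in c_{00}).\tag{2}$$
The letters stand for *difference* and *sum*. In Section 1, $De_k=e_k$, and $S$ swaps $e_{2i-1}$ and $e_{2i}$, because $T|x_{2i-1}|=u_i-v_i=e_{2i}$ and $T|x_{2i}|=u_i+v_i=e_{2i-1}$. Products of vectors in $c_{00}$ and functions on $\mathbb N$ are taken coordinatewise.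

**Step 1. Turn the failure of the theorem into an approximate identity between $D$ and $S$.** *Let $c_1,c_2,\dots\in c_{00}$ be nonnegative, nonzero, with pairwise disjoint supports, and let $\sigma:\bigcup_i\operatorname{supp}c_i\to\{\pm1\}$. For all $\varepsilon>0$ and $J$ there is a finitely supported $t\ne0$ with support in $\{i\ge J\}$ such that*
$$\Bigl\|D\Bigl(\sum t_i\,\sigma c_i\Bigr)+S\Bigl(\sum t_ic_i\Bigr)\Bigr\|\le\varepsilon\,\Bigl\|\sum t_ic_i\Bigr\|.\tag{3}$$

*Proof.* Put $w_i=\sum_kc_i(k)\,x_k^{\sigma(k)}$. The sequence $(w_i)_{i\ge J}$ has the form (1). By assumption $T$ is not bounded below on $[w_i]_{i\ge J}$, hence not on the dense subspace $\operatorname{span}\{w_i:i\ge J\}$. So there is a finitely supported $t\ne0$, supported in $\{i\ge J\}$, with $\|T\sum t_iw_i\|\le\frac\varepsilon2\|\sum t_iw_i\|$. Since $0\le w_i\le\sum_kc_i(k)|x_k|$ and the $w_i$ are disjoint,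
$$\Bigl\|\sum t_iw_i\Bigr\|_E=\Bigl\|\sum|t_i|w_i\Bigr\|_E\le\Bigl\|\sum_i|t_i|\sum_kc_i(k)|x_k|\Bigr\|_E=\Bigl\|\sum t_ic_i\Bigr\|.$$
Finally, $\sigma(k)x_k+|x_k|=2x_k^{\sigma(k)}$, so the vector inside the norm on the left of (3) is
$$\sum_it_i\sum_kc_i(k)\,T\bigl(\sigma(k)x_k+|x_k|\bigr)=2T\sum_it_iw_i,$$
whose norm is at most $\varepsilon\|\sum t_ic_i\|$. $\square$

**The first attempt.** We want one combination $\sum t_ix_i$ with $T\sum t_ix_i^+\approx0$ and $T\sum t_ix_i^-\approx0$; subtracting would contradict (2). So apply Step 1 with $\sigma=+1$ and get blocks $\sum_{i\in I_j}t_ix_i^+$ that are almost null for $T$. Then try to improve them: combine these blocks over $j$ so that the negative parts become small too. Here the attempt stops. The vectors $\sum_{i\in I_j}t_ix_i^-$ are disjoint but not positive, because the $t_i$ have signs, so the assumption says nothing about them. It applies to $\sum_{i\in I_j}|t_i|x_i^-$, and then the second combination carries the coefficients $|t_i|$ where the first carries $t_i$. In Section 1 this happens literally: $T$ kills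 $f_1-f_2$, with coefficients $(1,-1)$, and kills $g_1+g_2$, with coefficients $(1,1)$.

We have no control over the signs of $t$. We do have the free choice of $\sigma$, and after one application of Step 1 we may let the next $\sigma$ depend on the signs just produced.

## 5. Towers of signs

Fix an integer $N\ge1$ and functions $s_n=s_n(\tau_1,\dots,\tau_{n-1})\in\{\pm1\}$ on $\{\pm1\}^N$ for $1\le n\le N$, where $\tau_1,\dots,\tau_N$ are the coordinate functions ($s_1$ is a constant). They are specified in Section 6. Let $\varepsilon=1/N$.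

**Step 2. Iterate Step 1 $N$ times, recording the signs at each level.** Put $\omega_j^{(0)}=e_j$. Suppose that for some $1\le n\le N$ we have nonnegative nonzero vectors $\omega_i^{(n-1)}\in c_{00}$ $(i\in\mathbb N)$ with disjoint supports, and sign functions $\tau_1,\dots,\tau_{n-1}$ on $\Omega_{n-1}=\bigcup_i\operatorname{supp}\omega_i^{(n-1)}$. Put
$$\sigma_n(k)=s_n(\tau_1(k),\dots,\tau_{n-1}(k))\qquad(k\in\Omega_{n-1}).$$
Apply Step 1 with $c_i=\omega_i^{(n-1)}$ and $\sigma=\sigma_n$ successively for $j=1,2,\dots$, the $j$-th time with tolerance $\varepsilon2^{-j}$ and with $J$ larger than all indices used before. This gives finite nonempty successive sets $I_j=I_j^{(n)}$ (the supports of the vectors $t$) and scalars $t_i\ne0$ for $i\in I_j$. Define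
$$\omega_j^{(n)}=\sum_{i\in I_j}|t_i|\,\omega_i^{(n-1)},\qquad\tau_n=\operatorname{sign}t_i\ \text{ on }\operatorname{supp}\omega_i^{(n-1)}\quad(i\in I_j).$$
The vectors $\omega_j^{(n)}$ are nonnegative, nonzero and have disjoint supports; $\Omega_n\subset\Omega_{n-1}$, and we restrict $\tau_1,\dots,\tau_{n-1}$ to $\Omega_n$. Since $\sum_{i\in I_j}t_i\omega_i^{(n-1)}=\tau_n\omega_j^{(n)}$, which has the same norm as $\omega_j^{(n)}$, inequality (3) reads
$$\bigl\|D(\sigma_n\tau_n\omega_j^{(n)})+S(\tau_n\omega_j^{(n)})\bigr\|\le\varepsilon2^{-j}\|\omega_j^{(n)}\|\qquad(j\in\mathbb N).\tag{4}$$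

**Later signs are constant on earlier blocks.** *For $0\le n<m\le N$ and every $j$, $\tau_m$ is constant on $\Omega_m\cap\operatorname{supp}\omega_j^{(n)}$.* We first claim that for $r\ge n$ the set $\operatorname{supp}\omega_j^{(n)}$ is either disjoint from $\Omega_r$ or contained in the support of a single $\omega_i^{(r)}$. For $r=n$ this is clear. If it is contained in $\operatorname{supp}\omega_i^{(r)}$, then either $i$ lies in some $I_l^{(r+1)}$, and it is contained in $\operatorname{supp}\omega_l^{(r+1)}$, or $i$ lies in none of them, and it is disjoint from $\Omega_{r+1}$; if it is disjoint from $\Omega_r$, it is disjoint from $\Omega_{r+1}\subset\Omega_r$. This proves the claim. Use it with $r=m-1$: by definition $\tau_m$ is constant on the support of each level-$(m-1)$ vector that is used at level $m$.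

**Example.** In Section 1 let $s_1=+1$. We may take $t=(1,-1)$ on each pair: $\omega_j^{(1)}=e_{2j-1}+e_{2j}$, with $\tau_1=+1$ on $2j-1$ and $\tau_1=-1$ on $2j$. Relation (4) is the identity $2T(f_{2j-1}-f_{2j})=0$. If next $s_2=\tau_1$, the positive vectors tested at level 2 are $w_j=f_{2j-1}+g_{2j}$, and $Tw_j=u_j+v_j=e_{2j-1}$. So $T$ is an isomorphism on $[w_j]$: the tower cannot be continued, and the obstruction is a positive sequence of the kind sought. In the proof by contradiction the tower never stops.

**Step 3. Combine the $N$ relations on one vector.** Let $\omega=\omega_1^{(N)}$. All of $\tau_1,\dots,\tau_N$ are defined on $\operatorname{supp}\omega$. Unrolling the definitions, for each $n$ we have $\omega=\sum_{j\in\Lambda_n}\lambda_j\omega_j^{(n)}$ with $\Lambda_n$ finite and $\lambda_j=\lambda_j^{(n)}>0$. Let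
$$b_n=b_n(\tau_{n+1},\dots,\tau_N)\in[-1,1]\qquad(1\le n\le N)$$
be arbitrary functions of the *later* signs. For $j\in\Lambda_n$, $b_n$ is constant on $\operatorname{supp}\omega_j^{(n)}$, with value $b_{n,j}$ say. This is why $b_n$ may use $\tau_{n+1},\dots,\tau_N$ but not $\tau_n$: relation (4) concerns the whole vector $\omega_j^{(n)}$, on which $\tau_n$ may vary. By linearity, (4), and $0\le\lambda_j\omega_j^{(n)}\le\omega$,
$$\bigl\|D(b_n\sigma_n\tau_n\omega)+S(b_n\tau_n\omega)\bigr\|\le\sum_{j\in\Lambda_n}|b_{n,j}|\,\lambda_j\,\varepsilon2^{-j}\|\omega_j^{(n)}\|\le\varepsilon\|\omega\|\sum_{j\ge1}2^{-j}=\varepsilon\|\omega\|.$$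
Sum over $n$ and put
$$F=\sum_nb_n\tau_n,\qquad G=\sum_nb_n\sigma_n\tau_n\qquad\text{on }\operatorname{supp}\omega .$$
Since $N\varepsilon=1$, we get $\|D(G\omega)+S(F\omega)\|\le\|\omega\|$, and with (2)
$$\delta\,\|G\omega\|\le\|S(F\omega)\|+\|\omega\|\le\bigl(M\|F\|_\infty+1\bigr)\|\omega\|.\tag{5}$$

So we win if $b_n$ can be chosen with $F$ bounded by $2$ and $G\omega$ much larger than $\omega$ in norm. To bound $\|G\omega\|$ from below we test against one norming functional of $\omega$, which produces a probability measure on $\{\pm1\}^N$ (Section 9). That measure depends on $\omega$, hence on $N$ and on the $s_n$, which must be fixed first. The $b_n$ may be chosen after the measure is known. This dictates the statement that we need.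

## 6. The sign lemma and two tests for a sign pattern

**Lemma 3.** For every integer $L\ge1$ there are $N$ and functions $s_n=s_n(\tau_1,\dots,\tau_{n-1})\in\{\pm1\}$ $(1\le n\le N)$ such that for every probability $\mu$ on $\{\pm1\}^N$ there are functions $b_n=b_n(\tau_{n+1},\dots,\tau_N)\in[-1,1]$ for which
$$F=\sum_nb_n\tau_n,\qquad G=\sum_nb_ns_n\tau_n$$
satisfy $|F|\le2$ everywhere on $\{\pm1\}^N$ and $\int|G|\,d\mu\ge L$.

Think of a gambler to whom the signs are revealed in the order $\tau_N,\tau_{N-1},\dots,\tau_1$. Before $\tau_n$ is revealed he bets $b_n$ on it. $F$ is his balance on one account; on a second account $G$ the same bet is multiplied by $s_n$, which depends on signs that he has *not yet* seen. He knows the law $\mu$.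

Which patterns $s_n$ could work? Two extreme measures rule out the obvious ones.

*Constant $s_n$ fail for the uniform measure.* Under the uniform $\mu$ and for $n<m$, the sign $\tau_n$ has mean zero and is independent of $b_n,b_m,\tau_m$, so $b_n\tau_n$ and $b_m\tau_m$ are orthogonal. If every $s_n$ is a constant $\pm1$, it follows that $\int G^2=\sum\int b_n^2=\int F^2\le4$, hence $\int|G|\,d\mu\le2$.

*The pattern $s_n=\tau_1\cdots\tau_{n-1}$ for all $n$ fails for the point mass at $(1,\dots,1)$.* At that point all $s_n=1$, so $G=F$ and $|G|\le2$.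

But the second pattern is excellent for the uniform measure. If $b_n=\beta\,\tau_{n+1}\cdots\tau_N$, then $b_ns_n\tau_n=\beta\,\tau_1\cdots\tau_N$: every level contributes the *same* function to $G$. To $F$ the levels contribute $\beta\,\tau_n\cdots\tau_N$, which are independent uniform signs times $\beta$. With $K$ levels $G$ has size $\beta K$ and $F$ only about $\beta\sqrt K$. The first pattern, in turn, is good for the point mass at $(1,\dots,1)$: on a level with $s=1$ and one with $s=-1$, bet $1$ and $-1$; the gains on $F$ cancel and those on $G$ add.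

The proof uses a pattern that contains all three types, in groups of three levels. When the product signs are nearly unpredictable under $\mu$, we imitate the uniform case. When they are predictable, we use their bias to *steer* $F$ back to zero, and meanwhile run a random walk of bets on constant-$s$ levels that makes $G$ large.

**Parameters.** Let
$$K=1024L^2,\qquad\eta=\frac1{16L},\qquad a=\frac1{128L},\qquad\kappa=\frac1q,\qquad Q=4096L^2q^2,$$
where the integer $q\ge2$ is so large that
$$\frac{1+Q}{\cosh(\eta/\kappa)}\le\frac1{32}.\tag{6}$$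
Such $q$ exists since $\eta/\kappa=q/(16L)$, and $\cosh$ grows exponentially while $Q$ is quadratic in $q$. Put $R=K+Q$ and $N=3R$. For later use,
$$aK=8L,\qquad aK\eta=\tfrac12,\qquad a^2K=\tfrac1{16},\qquad\kappa\sqrt Q=64L.\tag{7}$$

**The pattern.** For $1\le i\le R$ let $p_i=N-3(i-1)$. Group $i$ consists of the levels $p_i,\ p_i-1,\ p_i-2$; group $1$ is revealed first, and group $R$ is $3,2,1$. Define
$$s_{p_i}=\tau_1\tau_2\cdots\tau_{p_i-1},\qquad s_{p_i-1}\equiv1,\qquad s_{p_i-2}\equiv-1 .$$
We call these the *product level*, the *plus level* and the *minus level* of group $i$. The pattern depends only on $L$. Let $\mathcal G_i$ be the algebra generated by $\tau_m$, $m>p_i$ (what has been revealed before group $i$; $\mathcal G_1$ is trivial), and put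
$$f_i=\prod_{m\ge p_i}\tau_m,\qquad\chi=\prod_{m=1}^N\tau_m .$$
Since $\mathcal G_{i+1}$ is generated by $\tau_m$ with $m\ge p_i-2$, the function $f_i$ and all signs of group $i$ are $\mathcal G_{i+1}$-measurable.

**The bets.** On product levels we always bet $b_{p_i}=\beta_i\prod_{m>p_i}\tau_m$ with $\beta_i$ a $\mathcal G_i$-measurable function. On plus and minus levels of group $i$ all our bets $b$ are $\mathcal G_i$-measurable. So every $b_n$ depends only on $\tau_{n+1},\dots,\tau_N$. The contributions are:

- product level: $\beta_if_i$ to $F$ and $\beta_i\chi$ to $G$, because $\prod_{m>p_i}\tau_m\cdot\prod_{m<p_i}\tau_m\cdot\tau_{p_i}=\chi$;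
- plus level: $b\,\tau_{p_i-1}$ to both $F$ and $G$;
- minus level: $b\,\tau_{p_i-2}$ to $F$ and $-b\,\tau_{p_i-2}$ to $G$.

For instance, with two groups ($N=6$) the product levels are $6$ and $3$; with $b_6=\beta_1$ and $b_3=\beta_2\tau_4\tau_5\tau_6$ they contribute $\beta_1\tau_6+\beta_2\tau_3\tau_4\tau_5\tau_6$ to $F$ and $(\beta_1+\beta_2)\tau_1\cdots\tau_6$ to $G$.

Let $F_i$ be the part of $F$ that comes from groups $1,\dots,i$, with $F_0=0$; thus $F=F_R$.

Now fix $\mu$. Let $m_i=\mathbb E_\mu[f_i\,|\,\mathcal G_i]$, that is, the $\mu$-average of $f_i$ over each atom of $\mathcal G_i$, and $m_i=0$ on atoms of measure zero. Let $\nu=\#\{i:|m_i|\le\eta\}$, a function on $\{\pm1\}^N$. Either $\mu(\nu\ge K)\ge\frac12$ or $\mu(\nu\ge K)<\frac12$; we treat these in turn.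

## 7. Unpredictable product signs: $\mu(\nu\ge K)\ge\frac12$

**Strategy.** Call $i$ *active* if $|m_i|\le\eta$, fewer than $K$ earlier indices are active, and $|F_{i-1}|\le1$. By induction on $i$ this condition is $\mathcal G_i$-measurable and $F_i$ is $\mathcal G_{i+1}$-measurable. Put $\beta_i=a$ if $i$ is active and $\beta_i=0$ otherwise. Do not bet on plus and minus levels.

**Bound for $F$.** Each step changes $F$ by at most $a$, and once $|F_i|>1$ nothing is active any more. So $|F|\le1+a\le2$ everywhere on $\{\pm1\}^N$.

**With large probability $|F_i|$ never exceeds $1$.** We split $F$ into a drift and a martingale. Write $F_i=U_i+Z_i$ with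
$$U_i=a\sum m_k,\qquad Z_i=a\sum(f_k-m_k),$$
where the sums run over the active $k\le i$. As at most $K$ indices are active, $|U_i|\le aK\eta=\frac12$ by (7). Under $\mu$ we have $\mathbb E[f_k-m_k\,|\,\mathcal G_k]=0$ and activity of $k$ is $\mathcal G_k$-measurable, so $(Z_i)$ is a martingale, with orthogonal increments. Moreover $\mathbb E[(f_k-m_k)^2|\mathcal G_k]=1-m_k^2\le1$. Hence
$$\mathbb E Z_R^2\le a^2\,\mathbb E\,\#\{\text{active }k\}\le a^2K=\tfrac1{16}.$$
Doob's inequality gives $\mu(\max_i|Z_i|>\frac12)\le4\cdot\frac1{16}=\frac14$. Therefore $\mu(\max_i|F_i|>1)\le\frac14$.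

**$G$ is large.** The event $\{\nu\ge K,\ \max_i|F_i|\le1\}$ has $\mu$-measure at least $\frac12-\frac14=\frac14$. On it the third condition for activity always holds, so exactly $K$ indices are active (the first $K$ with $|m_i|\le\eta$), and $|G|=|\chi\,aK|=8L$. Thus $\int|G|\,d\mu\ge2L\ge L$.

## 8. Predictable product signs: $\mu(\nu\ge K)<\frac12$

If $\nu\le K-1$, then at least $R-(K-1)\ge Q$ indices have $|m_i|>\eta$. So the event
$$\mathcal V=\bigl\{\#\{i:|m_i|>\eta\}\ge Q\bigr\}\qquad\text{has}\qquad\mu(\mathcal V)>\tfrac12 .$$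
On these indices a bet on $f_i$ has a known bias of more than $\eta$, which can be used to push $F$ toward $0$. A walk with steps of size about $\kappa$ that is pushed back by $\kappa\eta$ per step should fluctuate on the scale $\kappa/\eta=16L/q$, which is small. This leaves room for a second bet of size $\kappa$ on plus or minus levels. The second bets add up to a walk of size $\kappa\sqrt Q=64L$ on the account $G$. The steering bets also enter $G$, as an uncontrolled multiple of $\chi$; randomizing between plus and minus levels removes their influence.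

**Strategy.** On a larger probability space take a path $\tau\sim\mu$, i.i.d. uniform signs $\zeta_1,\dots,\zeta_R$ and a uniform $\varpi\in\{+1,-1\}$, all independent. Let $\tau_i'=\tau_{p_i-1}$ if $\varpi=+1$ and $\tau_i'=\tau_{p_i-2}$ if $\varpi=-1$. Call $i$ *active* if $|m_i|>\eta$, fewer than $Q$ earlier indices are active, and $|F_{i-1}|\le1$. For active $i$ put
$$\beta_i=-\kappa\,\mathrm{sg}(F_{i-1})\,v_i,\qquad v_i=\operatorname{sign}(m_i),\qquad\mathrm{sg}(x)=\begin{cases}1&x\ge0,\\-1&x<0,\end{cases}$$
and bet $\kappa\zeta_i$ on the plus level of group $i$ if $\varpi=+1$, on its minus level if $\varpi=-1$. There are no other bets. Thus for active $i$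
$$F_i=F_{i-1}+\kappa\bigl(-\mathrm{sg}(F_{i-1})\,v_if_i+\zeta_i\tau_i'\bigr),\tag{8}$$
and $F_i=F_{i-1}$ otherwise. For each *fixed* value of $(\zeta,\varpi)$, induction on $i$ shows that activity of $i$ and $\beta_i$ are $\mathcal G_i$-measurable and $F_i$ is $\mathcal G_{i+1}$-measurable. So the bets are of the admissible form, they satisfy $|b_n|\le1$, and $|F|\le1+2\kappa\le2$ everywhere, by the same stopping argument as in Section 7 and $q\ge2$.

**The event that $|F_i|>1$ for some $i$ is unlikely.** Call this event "stop". We control it through an exponential moment. Let $\theta=\eta/\kappa$, let $u=\theta\kappa=\eta\le\frac1{16}$, and let $V_i=\cosh(\theta F_i)$. Let $\mathcal H_i$ be the algebra generated by $\mathcal G_i$, $\zeta_1,\dots,\zeta_{i-1}$ and $\varpi$; then $F_{i-1}$ and activity of $i$ are $\mathcal H_i$-measurable. Two facts hold conditionally on $\mathcal H_i$.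

- Since $(\zeta,\varpi)$ is independent of the path, $\mathbb E[f_i|\mathcal H_i]=m_i$, so the sign $v_if_i$ has mean $|m_i|$.
- Given the whole path, $\zeta_1,\dots,\zeta_{i-1}$ and $\varpi$, the sign $\zeta_i$ is still uniform, hence so is $\zeta_i\tau_i'$. So given $\mathcal H_i$, $\zeta_i\tau_i'$ is a uniform sign independent of $f_i$.

Let $i$ be active and $F_{i-1}\ge0$. A sign $W$ of mean $|m_i|$ has $\mathbb Ee^{-uW}=\cosh u-|m_i|\sinh u$. By (8),
$$\begin{aligned}\mathbb E[e^{\theta F_i}|\mathcal H_i]&=e^{\theta F_{i-1}}(\cosh u-|m_i|\sinh u)\cosh u\\&\le e^{\theta F_{i-1}}\bigl(1+\sinh u\,(\sinh u-\eta\cosh u)\bigr)\le e^{\theta F_{i-1}},\end{aligned}$$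
where we used $\cosh^2u=1+\sinh^2u$, $|m_i|>\eta$, and $\tanh u\le u=\eta$. Also $F_i\ge F_{i-1}-2\kappa\ge-2\kappa$, so $\mathbb E[e^{-\theta F_i}|\mathcal H_i]\le e^{2u}\le2$. Taking half the sum,
$$\mathbb E[V_i|\mathcal H_i]\le\tfrac12e^{\theta F_{i-1}}+1\le V_{i-1}+1 .$$
If $F_{i-1}<0$, then $F_i=F_{i-1}+\kappa(v_if_i+\zeta_i\tau_i')$, and the same computation with the roles of $e^{\theta F_i}$ and $e^{-\theta F_i}$ exchanged gives the same bound. If $i$ is not active, $V_i=V_{i-1}$. As $V_0=1$ and at most $Q$ indices are active, $\mathbb EV_R\le1+Q$. On "stop", $F$ stays constant from the first time it exceeds $1$ in absolute value, so $V_R\ge\cosh\theta$. By Markov's inequality and (6),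
$$P(\text{stop})\le\frac{1+Q}{\cosh\theta}\le\frac1{32}.$$

**The walk of second bets is large.** Let $X=\kappa\sum_{i\text{ active}}\zeta_i\tau_i'$. For a path in $\mathcal V$ let $X^*$ be $\kappa$ times the sum of $\zeta_i\tau_i'$ over the first $Q$ indices with $|m_i|>\eta$. On $\mathcal V\setminus\text{stop}$ these are exactly the active indices, so $X=X^*$. Given $\varpi$ and a path in $\mathcal V$, the index set is fixed and the $\zeta_i\tau_i'$ are i.i.d. uniform signs. Hence, conditionally,
$$\mathbb EX^{*2}=\kappa^2Q,\qquad\mathbb EX^{*4}=\kappa^4\bigl(Q+3Q(Q-1)\bigr)\le3\kappa^4Q^2 .$$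
Recall the Paley–Zygmund inequality: for $Y\ge0$ with $0<\mathbb EY^2<\infty$ and $0<\lambda<1$, $\mathbb EY\le\lambda\,\mathbb EY+(\mathbb EY^2)^{1/2}P(Y\ge\lambda\,\mathbb EY)^{1/2}$ by Cauchy–Schwarz, so $P(Y\ge\lambda\,\mathbb EY)\ge(1-\lambda)^2(\mathbb EY)^2/\mathbb EY^2$. With $Y=X^{*2}$ and $\lambda=\frac14$,
$$P\bigl(|X^*|\ge\tfrac12\kappa\sqrt Q\,\big|\,\tau,\varpi\bigr)\ge\tfrac9{16}\cdot\tfrac13=\tfrac3{16}\qquad(\tau\in\mathcal V).$$
Since $\frac12\kappa\sqrt Q=32L$ by (7),
$$P(|X|\ge32L)\ge\tfrac12\cdot\tfrac3{16}-\tfrac1{32}=\tfrac1{16},\qquad\text{so}\qquad\mathbb E|X|\ge2L .$$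

**The steering bets cannot cancel $X$ on average.** Let $B=\sum_i\beta_i$ (sum over active $i$). By the list of contributions in Section 6,
$$G=\chi B+\varpi X .$$
Put $\xi_i=\zeta_i\tau_i'$. Fix the path. For either value of $\varpi$, $(\xi_i)_i$ is a sequence of i.i.d. uniform signs. By (8), activity, $F_i$, $\beta_i$, and hence $B$ and $X=\kappa\sum_{\text{active}}\xi_i$, are computed from the path and $(\xi_i)$ by a recursion that does not mention $\varpi$. So the conditional law of $(B,X)$ given the path is the same for $\varpi=+1$ and $\varpi=-1$. Therefore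
$$\mathbb E\bigl[|G|\,\big|\,\tau\bigr]=\tfrac12\,\mathbb E\bigl[|\chi B+X|+|\chi B-X|\,\big|\,\tau\bigr]\ge\mathbb E\bigl[|X|\,\big|\,\tau\bigr],$$
by the triangle inequality, and $\mathbb E|G|\ge\mathbb E|X|\ge2L$. Since $\mathbb E|G|$ is the average over $(\zeta,\varpi)$ of $\int|G|\,d\mu$, some fixed $(\zeta,\varpi)$ gives $\int|G|\,d\mu\ge2L\ge L$. For that value the bets are admissible and $|F|\le2$ everywhere. This proves Lemma 3. $\blacksquare$

## 9. The contradiction

**Step 4. Convert a norming functional into a measure and apply Lemma 3.** Choose an integer $L>(2M+1)/\delta$, take $N$ and $(s_n)$ from Lemma 3, put $\varepsilon=1/N$, and build the tower of Step 2 with these data. Let $\omega=\omega_1^{(N)}$.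

By Hahn–Banach there is a norm-one functional $g=(g_k)$ on $(\mathbb R^{\operatorname{supp}\omega},\|\cdot\|)$ with $g(\omega)=\|\omega\|$. Let $h_k=|g_k|$. Given $a$ supported on $\operatorname{supp}\omega$, change the signs of its coordinates so that $g_ka_k$ becomes $h_k|a_k|$; the norm does not change, so
$$\sum_kh_k|a_k|\le\|a\|.\tag{9}$$
In particular $\sum h_k\omega_k\le\|\omega\|$, and $\sum h_k\omega_k\ge g(\omega)=\|\omega\|$. So the numbers $h_k\omega_k/\|\omega\|$ form a probability on $\operatorname{supp}\omega$. Let $\mu$ be its image under $k\mapsto(\tau_1(k),\dots,\tau_N(k))\in\{\pm1\}^N$, and choose $(b_n)$ for this $\mu$ by Lemma 3. Read as functions on $\operatorname{supp}\omega$ through this map, $F$ and $G$ are exactly those of Step 3, since $\sigma_n=s_n(\tau_1,\dots,\tau_{n-1})$. Thus $\|F\|_\infty\le2$, and by (9)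
$$\|G\omega\|\ge\sum_kh_k|G(k)|\omega_k=\|\omega\|\int|G|\,d\mu\ge L\|\omega\| .$$
Now (5) gives $\delta L\|\omega\|\le(2M+1)\|\omega\|$, that is, $\delta L\le2M+1$. This contradicts the choice of $L$ and proves Theorem 1. With it, Corollary 2 is proved: LSS and DSS are the same property. $\blacksquare$

The two accounts are treated differently in (5). For $F$ we need an upper bound for $\|F\omega\|$, which we take from the sup norm; this is why the lemma asks for $|F|\le2$ *everywhere*. For $G$ we need a lower bound for a norm, and one functional is enough, so a bound in the mean with respect to $\mu$ suffices.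

## 10. Quasi-Banach targets, small blocks, and the space of LSS operators

**Proposition 4.** Theorem 1 and Corollary 2 remain true if $X$ is a quasi-Banach space.

*Proof.* By the Aoki–Rolewicz theorem we may assume that $X$ is $p$-normed for some $0<p\le1$, that is, $\|x+y\|^p\le\|x\|^p+\|y\|^p$. Section 4 is unchanged: Step 1 uses only the failure of a lower bound on a dense subspace. Lemma 3 does not involve $X$. Step 2 is unchanged, except that $\varepsilon>0$ is left free. In Step 3 we have
$$D(G\omega)+S(F\omega)=\sum_{n\le N}\sum_{j\in\Lambda_n}\lambda_jb_{n,j}\bigl(D(\sigma_n\tau_n\omega_j^{(n)})+S(\tau_n\omega_j^{(n)})\bigr),$$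
so $p$-subadditivity, (4) and $\lambda_j\omega_j^{(n)}\le\omega$ give
$$\|D(G\omega)\|^p\le\|S(F\omega)\|^p+\sum_{n\le N}\sum_{j\in\Lambda_n}(\varepsilon2^{-j})^p\|\lambda_j\omega_j^{(n)}\|^p\le\Bigl(M^p\|F\|_\infty^p+\frac{N\varepsilon^p}{2^p-1}\Bigr)\|\omega\|^p,$$
because $\sum_{j\ge1}2^{-jp}=1/(2^p-1)$. Fix $L$ with $\delta^pL^p>(2M)^p+1$, take $N$ and $(s_n)$ from Lemma 3, and build the tower with $\varepsilon^p=(2^p-1)/N$. Step 4, which concerns only the norm on $c_{00}$, gives $\|F\|_\infty\le2$ and $\|G\omega\|\ge L\|\omega\|$, hence $\delta^pL^p\le(2M)^p+1$, a contradiction. Corollary 2 follows as before. $\square$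

For the rest, $X$ is a Banach space again.

**Corollary 5.** If $T:E\to X$ is LSS, then for every disjoint sequence $(x_n)$ of nonzero vectors and every $\varepsilon>0$ there are nonzero successive blocks $y_k$ of $(x_n)$ such that $T|_{[y_k]}$ is compact with norm at most $\varepsilon$.

*Proof.* By Corollary 2, $T$ is DSS, so it is not bounded below on $\operatorname{span}\{x_n:n\ge m\}$ for any $m$. Hence we can choose successively nonzero blocks $y_k$ with $\|Ty_k\|\le\varepsilon2^{-k}\|y_k\|$. For a finite sum $y=\sum a_ky_k$, disjointness gives $\|a_ky_k\|\le\|y\|$, so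
$$\Bigl\|T\sum_{k\ge m}a_ky_k\Bigr\|\le\sum_{k\ge m}\varepsilon2^{-k}\|y\|=\varepsilon2^{1-m}\|y\|.$$
With $m=1$, the norm of $T|_{[y_k]}$ is at most $\varepsilon$. Let $P_m$ be the projection $\sum a_ky_k\mapsto\sum_{k<m}a_ky_k$; by disjointness it has norm at most $1$ and extends to $[y_k]$. The estimate says $\|T|_{[y_k]}-TP_m\|\le\varepsilon2^{1-m}$, and $TP_m$ has finite rank. So $T|_{[y_k]}$ is a norm limit of finite-rank operators, hence compact. $\square$

**Corollary 6.** The LSS operators $E\to X$ form a norm-closed linear subspace of $\mathcal L(E,X)$.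

*Proof.* Scalar multiples are clear. For sums, let $T_1,T_2$ be LSS, let $(x_n)$ be a disjoint sequence of nonzero vectors and let $\varepsilon>0$. By Corollary 5 choose blocks $(y_k)$ of $(x_n)$ with $\|T_1|_{[y_k]}\|\le\varepsilon$. These are again disjoint and nonzero, so Corollary 5 gives blocks $(z_k)$ of $(y_k)$ with $\|T_2|_{[z_k]}\|\le\varepsilon$. On $[z_k]\subset[x_n]$ the operator $T_1+T_2$ has norm at most $2\varepsilon$. As $\varepsilon$ is arbitrary, $T_1+T_2$ is not bounded below on $[x_n]$. Hence $T_1+T_2$ is DSS, and so LSS.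

For closedness, suppose $T$ is not LSS: $\|Tx\|\ge\delta\|x\|$ on $[w_n]$ for some $\delta>0$ and some positive disjoint sequence $(w_n)$ of nonzero vectors. If $\|T-T'\|<\delta/2$, then $\|T'x\|\ge\frac\delta2\|x\|$ on $[w_n]$, so $T'$ is not LSS. Thus the operators that are not LSS form an open set. $\square$

The argument for sums passes from a sequence to blocks of it, and blocks of a positive sequence need not be positive. That is why it goes through DSS, and hence through Theorem 1.
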